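\title{A flat Gorenstein projective module that is not projective}

\begin{abstract}
We construct, in ZFC, a ring $S$ and a cyclic right $S$-module that is flat and Gorenstein projective but not projective. This module is Gorenstein flat and Gorenstein projective but not projectively coresolved Gorenstein flat, and over $S$ not every Gorenstein projective module is Gorenstein flat. Such rings exist in every cardinality $\ge\aleph_\omega$ and in no smaller cardinality. The construction rests on a vanishing theorem for $\operatorname{Ext}$ over the commutative algebra generated by a large set of idempotents.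
\end{abstract}

\section{Introduction}

Rings are associative with unit, and modules are right modules unless we say otherwise. For a ring $R$ we write $\mathcal P_0$ for the class of projective modules and $\mathcal{FL}$ for the class of flat modules. A \emph{syzygy} of an exact complex $\cdots\to X_1\to X_0\to X_{-1}\to\cdots$ is the image of one of its differentials. A module $M$ is called
\begin{itemize}
\item \emph{Gorenstein projective}, $M\in\mathcal{GP}$, if it is a syzygy of an exact complex of projective modules that remains exact under $\operatorname{Hom}_R(-,Q)$ for every projective module $Q$;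
\item \emph{Gorenstein flat}, $M\in\mathcal{GF}$, if it is a syzygy of an exact complex of flat modules that remains exact under $-\otimes_RE$ for every injective left $R$-module $E$;
\item \emph{projectively coresolved Gorenstein flat}, or a \emph{PGF-module}, $M\in\mathcal{PGF}$, if it is a syzygy of an exact complex of projective modules that remains exact under $-\otimes_RE$ for every injective left $R$-module $E$.
\end{itemize}
In each case the complex consists of a resolution of $M$, to the left, and a coresolution of $M$, to the right, and both halves must pass a test. The complex $0\to X\xrightarrow{=}X\to0$ passes every test, so projective modules lie in all three classes and flat modules lie in $\mathcal{GF}$. The third definition takes its terms from the first and its test from the second. Thus $\mathcal{PGF}\subseteq\mathcal{GF}$ by definition, and it is known that $\mathcal{PGF}\subseteq\mathcal{GP}$ as well. A module in $\mathcal{GF}\cap\mathcal{GP}$ has one complex with the right terms and another complex that passes the right test, and one may hope to combine them. This is the question we answer; it comes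 from the paper of \v{S}aroch and \v{S}\v{t}ov\'i\v{c}ek \cite{SS}.

\begin{quote}
\textbf{Question.} Does $\mathcal{GF}\cap\mathcal{GP}\subseteq\mathcal{PGF}$ hold over every ring?
\end{quote}

The simplest Gorenstein flat modules are the flat ones, and a flat PGF-module is projective (Lemma~\ref{lem:flatpgf}). A positive answer would therefore force every flat Gorenstein projective module to be projective, and we shall see that this special case is equivalent to the whole question. The small cases all point to a positive answer. A finitely presented flat module is projective. More generally, a Gorenstein projective module of finite projective dimension is projective (Lemma~\ref{lem:pd}), and over a ring of cardinality at most $\aleph_n$ every flat module has projective dimension at most $n+1$ (Theorem~\ref{thm:simson}). Nevertheless the answer is negative, and $\aleph_\omega$ is exactly the point at which it turns.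

\begin{theorem}\label{thm:A}
There are a ring $S$ and a cyclic right $S$-module $M\in\mathcal{FL}\cap\mathcal{GP}$ with $M\notin\mathcal P_0$. Consequently $M\in\mathcal{GF}\cap\mathcal{GP}$ but $M\notin\mathcal{PGF}$. In particular $\mathcal{GP}\not\subseteq\mathcal{GF}$ over $S$.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] For every ring, $\mathcal{GF}\cap\mathcal{GP}\subseteq\mathcal{PGF}$ if and only if $\mathcal{FL}\cap\mathcal{GP}=\mathcal P_0$.
\item[(2)] If every flat $R$-module has finite projective dimension, in particular if $|R|<\aleph_\omega$, then $\mathcal{GF}\cap\mathcal{GP}=\mathcal{PGF}$.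
\item[(3)] For every cardinal $\mu\ge\aleph_\omega$ there is a ring $S$ with $|S|=\mu$ for which $\mathcal{GF}\cap\mathcal{GP}\not\subseteq\mathcal{PGF}$.
\end{enumerate}
\end{theorem}

No assumptions beyond ZFC are used. By (2) and (3), $\aleph_\omega$ is the least cardinality of a ring over which the inclusion fails.

The example is built one half of the complex at a time. For the left half we need a flat, non-projective module $M$ with $\operatorname{Ext}^i(M,Q)=0$ for all $i\ge1$ and all projective $Q$. Section~\ref{sec:idem} finds one: over the commutative $k$-algebra $A$ generated by a set of at least $\aleph_\omega$ idempotents, the residue field $k$ has this property. The vanishing holds also for $i=0$, so $k$ does not embed in a projective $A$-module and the right half does not exist over $A$. Section~\ref{sec:S} enlarges $A$ to a ring $S$ that supplies the right half and does not disturb the left. Section~\ref{sec:red} contains the reduction to flat modules, and Section~\ref{sec:small} treats small rings.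

\section{Reduction to flat modules}\label{sec:red}

Let $R$ be any ring. For a class $\mathcal C$ of modules, $\mathcal C^\perp$ is the class of modules $X$ with $\operatorname{Ext}^1_R(C,X)=0$ for all $C\in\mathcal C$, and ${}^\perp\mathcal C$ is the class of modules $X$ with $\operatorname{Ext}^1_R(X,C)=0$ for all $C\in\mathcal C$. A pair $(\mathcal C,\mathcal D)$ is a \emph{cotorsion pair} if $\mathcal D=\mathcal C^\perp$ and $\mathcal C={}^\perp\mathcal D$. By the long exact sequence of $\operatorname{Ext}$, both classes are then closed under extensions. The pair is \emph{complete} if every module $M$ fits into exact sequences $0\to M\to X\to L\to0$ and $0\to X'\to L'\to M\to0$ with $X,X'\in\mathcal D$ and $L,L'\in\mathcal C$. It is \emph{hereditary} if $\mathcal C$ is closed under kernels of epimorphisms between its modules. We use the following known facts, valid over every ring.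
\begin{enumerate}
\item[(F1)] $\mathcal{PGF}\subseteq\mathcal{GP}\cap\mathcal{GF}$.
\item[(F2)] $(\mathcal{PGF},\mathcal{PGF}^\perp)$ is a complete hereditary cotorsion pair.
\item[(F3)] $\mathcal{PGF}\cap\mathcal{PGF}^\perp=\mathcal P_0$ and $\mathcal{GF}\cap\mathcal{PGF}^\perp=\mathcal{FL}$.
\item[(F4)] If $\mathcal{GP}\subseteq\mathcal{GF}$, then $\mathcal{GP}=\mathcal{PGF}$.
\item[(F5)] $\mathcal{GP}$ is closed under extensions \cite[Thm.~2.5]{Holm}. The class $\mathcal{GF}$ is the left class of a cotorsion pair \cite{SS}, so it is closed under extensions too.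
\end{enumerate}

\begin{lemma}\label{lem:flatpgf}
A flat PGF-module is projective.
\end{lemma}

\begin{proof}
By (F3), $\mathcal{FL}\subseteq\mathcal{PGF}^\perp$, so $\mathcal{FL}\cap\mathcal{PGF}\subseteq\mathcal{PGF}^\perp\cap\mathcal{PGF}=\mathcal P_0$.
\end{proof}

\begin{lemma}\label{lem:pd}
\begin{enumerate}
\item[(a)] If $M\ne0$ has finite projective dimension $m$, then $\operatorname{Ext}^m_R(M,Q)\ne0$ for some free module $Q$.
\item[(b)] A Gorenstein projective module of finite projective dimension is projective.
\end{enumerate}
\end{lemma}

\begin{proof}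
(a) Choose $N$ with $\operatorname{Ext}^m_R(M,N)\neq0$ and an exact sequence $0\to K\to Q\to N\to0$ with $Q$ free. Since $\operatorname{Ext}^{m+1}_R(M,K)=0$, the map $\operatorname{Ext}^m_R(M,Q)\to\operatorname{Ext}^m_R(M,N)$ is surjective.

(b) Let $0\neq M\in\mathcal{GP}$. The left half of the complex in the definition is a projective resolution of $M$, and exactness under $\operatorname{Hom}_R(-,Q)$ gives $\operatorname{Ext}^i_R(M,Q)=0$ for all $i\ge1$ and all projective $Q$. By (a), the projective dimension of $M$ is $0$ or infinite.
\end{proof}

\begin{proposition}\label{prop:red}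
Over every ring, $\mathcal{GF}\cap\mathcal{GP}\subseteq\mathcal{PGF}$ if and only if $\mathcal{FL}\cap\mathcal{GP}=\mathcal P_0$. If every flat module has finite projective dimension, then $\mathcal{GF}\cap\mathcal{GP}=\mathcal{PGF}$.
\end{proposition}

\begin{proof}
Suppose $\mathcal{GF}\cap\mathcal{GP}\subseteq\mathcal{PGF}$. A module in $\mathcal{FL}\cap\mathcal{GP}$ is then a flat PGF-module, hence projective by Lemma~\ref{lem:flatpgf}. The inclusion $\mathcal P_0\subseteq\mathcal{FL}\cap\mathcal{GP}$ always holds.

Conversely, suppose $\mathcal{FL}\cap\mathcal{GP}=\mathcal P_0$ and let $M\in\mathcal{GF}\cap\mathcal{GP}$. To use the hypothesis we must pass from $M$ to a flat module, and by (F3) it is enough to pass to a module in $\mathcal{PGF}^\perp$ without leaving $\mathcal{GF}\cap\mathcal{GP}$. Completeness in (F2) gives an exact sequence $0\to M\to X\to L\to0$ with $X\in\mathcal{PGF}^\perp$ and $L\in\mathcal{PGF}$. Both $M$ and, by (F1), $L$ lie in $\mathcal{GP}\cap\mathcal{GF}$, so $X\in\mathcal{GP}\cap\mathcal{GF}$ by (F5). Then $X\in\mathcal{GF}\cap\mathcal{PGF}^\perp=\mathcal{FL}$, and the hypothesis shows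 that $X$ is projective, so $X\in\mathcal{PGF}$. Now $M$ is the kernel of an epimorphism between PGF-modules, and $M\in\mathcal{PGF}$ because the pair in (F2) is hereditary.

If every flat module has finite projective dimension, then $\mathcal{FL}\cap\mathcal{GP}=\mathcal P_0$ by Lemma~\ref{lem:pd}(b). Hence $\mathcal{GF}\cap\mathcal{GP}\subseteq\mathcal{PGF}$, and (F1) gives equality.
\end{proof}

A counterexample must therefore come from a flat module of infinite projective dimension whose higher $\operatorname{Ext}$ groups into all projective modules vanish.

\section{Vanishing of Ext over an algebra of idempotents}\label{sec:idem}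

\subsection*{The algebra and its faces}
Let $k$ be a field and $I$ a set. Let
\[
A=k[x_\alpha:\alpha\in I]/(x_\alpha^2-x_\alpha:\alpha\in I),
\]
and let $e_\alpha$ be the class of $x_\alpha$. The monomials $\prod_{\alpha\in U}e_\alpha$, with $U\subseteq I$ finite, form a $k$-basis of $A$. For $T\subseteq I$ let $A_T$ be the subalgebra generated by the $e_\alpha$ with $\alpha\in T$. Then $A=A_T\otimes_kA_{I\setminus T}$, so $A$ is free as an $A_T$-module. For $J\subseteq I$ put
\[
\mathfrak m_J=(e_\alpha:\alpha\in J)\subseteq A,\qquad F_J=A/\mathfrak m_J .
\]
Let $\varepsilon\colon A\to k$ be the $k$-algebra map with $\varepsilon(e_\alpha)=0$ for all $\alpha$. Its kernel is $\mathfrak m=\mathfrak m_I$, and we regard $k=F_I$ as an $A$-module through $\varepsilon$. As a guide, one may view $A$ as the algebra of $k$-valued functions on the cube $\{0,1\}^I$ that depend on finitely many coordinates, with $e_\alpha$ the $\alpha$-th coordinate; then $F_J$ consists of the restrictions to the face on which the coordinates in $J$ vanish, and $\varepsilon$ is evaluation at the origin.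

\begin{lemma}\label{lem:F}
Let $J,J'\subseteq I$.
\begin{enumerate}
\item[(a)] If $U\subseteq I$ is finite, then $\mathfrak m_U$ is generated by an idempotent and $F_U$ is projective. The module $F_J$ is the directed colimit of the $F_U$ over finite $U\subseteq J$; in particular it is flat.
\item[(b)] $F_J\otimes_AF_{J'}=F_{J\cup J'}$ and $F_J=k\otimes_{A_J}A$, where $k=A_J/(e_\alpha:\alpha\in J)$.
\item[(c)] $\operatorname{Hom}_A(F_J,X)=\{x\in X: xe_\alpha=0\text{ for all }\alpha\in J\}$ for every $A$-module $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $v=\prod_{\alpha\in U}(1-e_\alpha)$, an idempotent. Expanding the product shows $1-v\in\mathfrak m_U$, and $e_\alpha v=0$ gives $e_\alpha=e_\alpha(1-v)$ for $\alpha\in U$. So $\mathfrak m_U=(1-v)A$ and $F_U\cong vA$. The rest holds because $\mathfrak m_J$ is the directed union of the $\mathfrak m_U$. Part (b) is right exactness of the tensor product, and (c) is evaluation at $1$.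
\end{proof}

Fix a free module $Q=A^{(\Lambda)}$, and put $Q_T=A_T^{(\Lambda)}\subseteq Q$ for $T\subseteq I$; this is an $A_T$-submodule. An element of $Q$ has finitely many nonzero coordinates, each involving finitely many variables, so it lies in $Q_T$ for some finite $T$. The tool of this section is the substitution $e_\alpha\mapsto1$. Let $\rho_\alpha\colon A\to A$ be the $k$-algebra map with $\rho_\alpha(e_\alpha)=1$ and $\rho_\alpha(e_\beta)=e_\beta$ for $\beta\ne\alpha$, and let $\rho_\alpha$ act on $Q$ coordinatewise. Then $\rho_\alpha(qa)=\rho_\alpha(q)\rho_\alpha(a)$ for $q\in Q$, $a\in A$. Hence, for $T\subseteq I$ and $\alpha\notin T$,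
\begin{equation}\label{eq:rho}
\rho_\alpha\colon Q\to Q\ \text{is $A_T$-linear},\qquad\text{and}\qquad \rho_\alpha(qe_\alpha)=q\ \text{ for all } q\in Q_T .
\end{equation}
In words, multiplication by a variable that does not occur in $q$ can be undone. Our goal is the following statement, in which each further cardinal gains one further degree.

\begin{proposition}\label{prop:ext}
Let $n\ge0$, let $J\subseteq I$ with $|J|\ge\aleph_n$, and let $Q$ be a free $A$-module. Then $\operatorname{Ext}^i_A(F_J,Q)=0$ for $0\le i\le n$.
\end{proposition}

\subsection*{Degrees zero and one by hand}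
Let $J$ be infinite and let $q\in Q$ satisfy $qe_\alpha=0$ for all $\alpha\in J$. Choose a finite $T$ with $q\in Q_T$ and choose $\alpha\in J\setminus T$. Then $q=\rho_\alpha(qe_\alpha)=0$ by \eqref{eq:rho}. With Lemma~\ref{lem:F}(c) this gives
\begin{equation}\label{eq:hom}
\operatorname{Hom}_A(F_J,Q)=0\qquad\text{for infinite } J,
\end{equation}
which is the case $n=0$. For finite $J$ the statement fails, as $F_J$ is then a nonzero direct summand of $A$.

\begin{example}[countably many variables do not suffice in degree one]\label{ex:count}
Let $J_0=\{\alpha_1,\alpha_2,\dots\}$ be countably infinite, and write $e_j=e_{\alpha_j}$. Put $v_j=\prod_{i\le j}(1-e_i)$ and $u_j=v_{j-1}-v_j=e_j\prod_{i<j}(1-e_i)$, with $v_0=1$. The $u_j\in A_{J_0}$ are orthogonal idempotents, since for $j<l$ the product $u_ju_l$ contains the factor $e_j(1-e_j)$. Also $u_1+\dots+u_m=1-v_m$ generates $(e_1,\dots,e_m)$. Hence $\mathfrak m_{J_0}=\bigoplus_ju_jA$, a homomorphism $\mathfrak m_{J_0}\to Q$ is a sequence $(q_j)$ with $q_j\in Qu_j$, and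
\[
\operatorname{Ext}^1_A(F_{J_0},Q)=\operatorname{coker}\Bigl(Q\to\prod_jQu_j,\ \ q\mapsto(qu_j)_j\Bigr).
\]
This group is nonzero for $Q=A$. Let $c_j=0$ for odd $j$ and $c_j=1$ for even $j$, and suppose $c_ju_j=au_j$ for all $j$, where $a\in A_T$ with $T$ finite. Let $\chi_j\colon A\to k$ send $e_j$ to $1$ and every other variable to $0$. Then $\chi_j(u_j)=1$, so $c_j=\chi_j(a)=\varepsilon(a)$ whenever $\alpha_j\notin T$. This is impossible, since $(c_j)$ is not eventually constant.
\end{example}

\begin{example}[uncountably many variables suffice]\label{ex:uncount}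
Let $J$ be uncountable. Since $\operatorname{Ext}^1_A(F_J,Q)$ is the cokernel of $Q\to\operatorname{Hom}_A(\mathfrak m_J,Q)$, we must show that every homomorphism $\varphi\colon\mathfrak m_J\to Q$ is of the form $m\mapsto qm$. Choose a countably infinite $J_0\subseteq J$, keep the notation of Example~\ref{ex:count}, and put $q_j=\varphi(u_j)$. The sequence $(q_j)$ is not arbitrary, because $\varphi$ is defined on the other variables too: for every $\alpha\in J$,
\[
q_je_\alpha=\varphi(u_je_\alpha)=\varphi(e_\alpha)u_j\qquad(j\ge1).
\]
So the class of $(q_j)$ in $\operatorname{Ext}^1_A(F_{J_0},Q)$ is killed by every $e_\alpha$. The $q_j$ involve only countably many variables, so there is a countable $T\supseteq J_0$ with all $q_j\in Q_T$, and there is $\alpha\in J\setminus T$. Apply $\rho_\alpha$ and put $q=\rho_\alpha(\varphi(e_\alpha))$. By \eqref{eq:rho} we get $q_j=qu_j$ for all $j$. Thus $\psi(m)=\varphi(m)-qm$ vanishes on $\mathfrak m_{J_0}$. For arbitrary $m\in\mathfrak m_J$ and $\beta\in J_0$ we have $\psi(m)e_\beta=\psi(me_\beta)=0$, since $me_\beta\in\mathfrak m_{J_0}$. By \eqref{eq:hom} for $J_0$, this forces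 $\psi(m)=0$. Hence $\operatorname{Ext}^1_A(F_J,Q)=0$.
\end{example}

\subsection*{The general case}
Example~\ref{ex:uncount} has two ingredients. First, a class over the large set $J$ restricts to a class over the small set $J_0$ that is killed by the remaining variables, and the restriction loses nothing because $\operatorname{Ext}(F_{J_0},Q)$ vanishes in lower degrees. Second, such a class involves few variables, so a substitution shows that it is zero. The next two lemmas are these ingredients in arbitrary degree. Recall that, $A$ being commutative, $\operatorname{Ext}^i_A(F,X)$ is an $A$-module: $a\in A$ acts by the map induced by multiplication by $a$ on $X$. This description is functorial in $X$, so it gives the same structure whether $\operatorname{Ext}$ is computed from a projective resolution of $F$ or from an injective resolution of $X$.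

\begin{lemma}\label{lem:edge}
Let $J_0\subseteq J\subseteq I$, let $n\ge0$, and let $X$ be an $A$-module with $\operatorname{Ext}^i_A(F_{J_0},X)=0$ for $0\le i\le n$. Then
\[
\operatorname{Ext}^{n+1}_A(F_J,X)\cong\{x\in\operatorname{Ext}^{n+1}_A(F_{J_0},X): xe_\alpha=0\text{ for all }\alpha\in J\setminus J_0\}.
\]
\end{lemma}

\begin{proof}
Put $J'=J\setminus J_0$. Let $X\to E^\bullet$ be an injective resolution and $H^\bullet=\operatorname{Hom}_A(F_{J_0},E^\bullet)$, a complex with cohomology $\operatorname{Ext}^*_A(F_{J_0},X)$. By adjunction and Lemma~\ref{lem:F}(b),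
\[
\operatorname{Hom}_A(F_{J'},H^\bullet)\cong\operatorname{Hom}_A(F_{J'}\otimes_AF_{J_0},E^\bullet)=\operatorname{Hom}_A(F_J,E^\bullet),
\]
so $\operatorname{Hom}_A(F_{J'},H^\bullet)$ has cohomology $\operatorname{Ext}^*_A(F_J,X)$. The difficulty is that $\operatorname{Hom}_A(F_{J'},-)$ is only left exact, so it commutes with kernels but not with cohomology. We split $H^\bullet$ so that its cohomology in degree $n+1$ becomes a kernel.

Each $H^p$ is injective, since $\operatorname{Hom}_A(-,H^p)\cong\operatorname{Hom}_A(-\otimes_AF_{J_0},E^p)$ is exact; this is where flatness of $F_{J_0}$ is used. Let $B^p\subseteq H^p$ be the image of the differential $d$, with $B^0=0$, and put $C^0=H^0$. Suppose $p\le n$ and $H^p=B^p\oplus C^p$. Exactness at $H^p$ says $\ker d=B^p$, so $d$ maps $C^p$ isomorphically onto $B^{p+1}$. Thus $B^{p+1}$ is injective, and $H^{p+1}=B^{p+1}\oplus C^{p+1}$ for some $C^{p+1}$. By induction, $H^\bullet$ is the direct sum of the complexes $0\to C^p\xrightarrow{\cong}B^{p+1}\to0$ for $0\le p\le n$ and the complex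
\[
0\to C^{n+1}\xrightarrow{\,d\,}H^{n+2}\to H^{n+3}\to\cdots .
\]
The first $n+1$ summands are exact and remain exact under any additive functor. Let $K$ be the kernel of $d$ on $C^{n+1}$. Then $\operatorname{Ext}^{n+1}_A(F_{J_0},X)\cong K$ as $A$-modules, and by left exactness $\operatorname{Ext}^{n+1}_A(F_J,X)\cong\operatorname{Hom}_A(F_{J'},K)$. Lemma~\ref{lem:F}(c) finishes the proof.
\end{proof}

\begin{lemma}\label{lem:subst}
Let $\kappa$ be an infinite cardinal, let $J_0\subseteq J\subseteq I$ with $|J_0|\le\kappa<|J|$, let $i\ge1$, and let $Q$ be a free $A$-module. If $x\in\operatorname{Ext}^i_A(F_{J_0},Q)$ satisfies $xe_\alpha=0$ for all $\alpha\in J\setminus J_0$, then $x=0$.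
\end{lemma}

\begin{proof}
The map $\rho_\alpha$ is not $A$-linear, so it does not act on $\operatorname{Hom}_A(-,Q)$. We therefore compute $\operatorname{Ext}$ over the small ring $A_{J_0}$, which also bounds the number of variables in a cocycle.

We have $\dim_kA_{J_0}\le\kappa$. A free $A_{J_0}$-module of rank at most $\kappa$ has dimension at most $\kappa$ over $k$, so each of its submodules is generated by at most $\kappa$ elements. Hence the $A_{J_0}$-module $k$ has a resolution $(G_\bullet,d)$ by free $A_{J_0}$-modules of rank at most $\kappa$. Since $A$ is free over $A_{J_0}$, the complex $G_\bullet\otimes_{A_{J_0}}A$ is a free resolution of $k\otimes_{A_{J_0}}A=F_{J_0}$ over $A$. Therefore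
\[
\operatorname{Ext}^*_A(F_{J_0},Q)=H^*\bigl(\operatorname{Hom}_{A_{J_0}}(G_\bullet,Q)\bigr),
\]
with $A$ acting through $Q$.

Let $z\colon G_i\to Q$ be a cocycle representing $x$. A basis of $G_i$ has at most $\kappa$ elements, and the image of each under $z$ involves finitely many variables. So there is $T$ with $J_0\subseteq T\subseteq I$ and $|T|\le\kappa$ such that $Q_T$ contains these images. As $Q_T$ is an $A_{J_0}$-submodule, $z(G_i)\subseteq Q_T$. Since $|J|>\kappa$, there is $\alpha\in J\setminus T$. Then $\alpha\in J\setminus J_0$, so $xe_\alpha=0$: there is an $A_{J_0}$-linear map $w\colon G_{i-1}\to Q$ with $z(g)e_\alpha=w(dg)$ for all $g\in G_i$. By \eqref{eq:rho},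
\[
z(g)=\rho_\alpha\bigl(z(g)e_\alpha\bigr)=(\rho_\alpha\circ w)(dg),
\]
and $\rho_\alpha\circ w$ is $A_{J_0}$-linear because $\alpha\notin J_0$. So $z$ is a coboundary.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ext}]
We use induction on $n$; the case $n=0$ is \eqref{eq:hom}. Let $|J|\ge\aleph_{n+1}$. The inductive hypothesis for $J$ gives $\operatorname{Ext}^i_A(F_J,Q)=0$ for $i\le n$. Choose $J_0\subseteq J$ with $|J_0|=\aleph_n$. This set is large enough for the inductive hypothesis, so Lemma~\ref{lem:edge} identifies $\operatorname{Ext}^{n+1}_A(F_J,Q)$ with the set of elements of $\operatorname{Ext}^{n+1}_A(F_{J_0},Q)$ killed by all $e_\alpha$, $\alpha\in J\setminus J_0$. It is also smaller than $J$, so this set is zero by Lemma~\ref{lem:subst} with $\kappa=\aleph_n$.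
\end{proof}

\begin{corollary}\label{cor:k}
Let $\Lambda$ be any set.
\begin{enumerate}
\item[(a)] If $|I|\ge\aleph_\omega$, then $\operatorname{Ext}^i_A(k,A^{(\Lambda)})=0$ for all $i\ge0$.
\item[(b)] $\operatorname{Ext}^i_A(k,k^{(\Lambda)})=0$ for all $i\ge1$.
\end{enumerate}
\end{corollary}

\begin{proof}
Part (a) is Proposition~\ref{prop:ext} for $J=I$ and all $n$. For (b), let $P_\bullet\to k$ be a projective resolution over $A$. Then $\operatorname{Hom}_A(P_\bullet,k^{(\Lambda)})=\operatorname{Hom}_k(P_\bullet\otimes_Ak,k^{(\Lambda)})$. Since $k$ is flat over $A$, the complex $P_\bullet\otimes_Ak$ is exact in positive degrees, and $\operatorname{Hom}_k(-,k^{(\Lambda)})$ is an exact functor.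
\end{proof}

\section{Adjoining a coresolution}\label{sec:S}

From now on $|I|\ge\aleph_\omega$. We want a larger ring over which $k$ embeds in a projective module. We think of $A$ as the endomorphism ring of an object $0$ of a $k$-linear category and adjoin an object $1$ and a morphism $s_0\colon0\to1$ with $s_0\mathfrak m=0$. The morphisms with target $1$ form a projective module $kf_1\oplus ks_0$ that contains a copy $ks_0$ of $k$. The quotient by $ks_0$ is spanned by the class of $f_1$, the identity of $1$. With only these two objects the quotient has no nonzero map to the ring: such a map would send $f_1$ to an element of $kf_1$ killed by $s_0$, while $f_1s_0=s_0$. So we adjoin $s_1\colon1\to2$ with $s_1s_0=0$, meet the same obstruction at the object $2$, and continue indefinitely. The price is that $k$ now sees $A\oplus k$ where it saw $A$ before, and Corollary~\ref{cor:k}(b) shows that the new summand is harmless.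

\subsection*{The ring}
Let $C$ be the $k$-linear category
\[
0\xrightarrow{\ s_0\ }1\xrightarrow{\ s_1\ }2\xrightarrow{\ s_2\ }3\to\cdots
\]
with morphism spaces $C(0,0)=A$, $C(j,j)=kf_j$ for $j\ge1$, $C(j,j+1)=ks_j$ for $j\ge0$, and $0$ otherwise. The identities are $f_0=1_A$ and the $f_j$. Composition, written from right to left, is multiplication in $A$ on $C(0,0)$, together with
\[
s_0a=\varepsilon(a)s_0\quad(a\in A),\qquad s_{j+1}s_j=0\quad(j\ge0).
\]
Composition is associative. A triple composite with no factor $s_j$ takes place in one of the rings $C(j,j)$. One with two or more factors $s_j$ is zero in either bracketing. With exactly one such factor, the other two are scalar multiples of identities or elements of $A$, and the only case with content is $s_0(aa')=\varepsilon(a)\varepsilon(a')s_0=(s_0a)a'$.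

Let $S'=A\oplus\bigoplus_{j\ge1}kf_j\oplus\bigoplus_{j\ge0}ks_j$ be the direct sum of all morphism spaces, with product given by composition and with products of non-composable morphisms equal to zero. This associative $k$-algebra has no unit, because $C$ has infinitely many objects. Let $S=k1\oplus S'$ be the ring obtained by adjoining a unit. The $f_j$ are idempotents of $S$. The right ideal $f_jS=f_jS'$ is spanned by the morphisms with target $j$, and $Sf_j=S'f_j$ by those with source $j$:
\begin{equation}\label{eq:corners}
f_0S=A,\qquad f_jS=kf_j\oplus ks_{j-1},\qquad Sf_0=A\oplus ks_0,\qquad Sf_j=kf_j\oplus ks_j\qquad(j\ge1).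
\end{equation}
In particular $A=f_0Sf_0$, and $Sf_0\cong A\oplus k$ as right $A$-modules. For every $S$-module $Q$, the subgroup $Qf_0$ is an $A$-module. The next lemma lets us compute over $A$; it holds because no morphism enters the object $0$ from outside.

\begin{lemma}\label{lem:pi}
The map $\pi\colon S\to A$, $\pi(s)=f_0s$, is a surjective homomorphism of unital rings with $\pi(a)=a$ for $a\in A$. Regard $A$-modules as $S$-modules through $\pi$. Then:
\begin{enumerate}
\item[(a)] $A=f_0S$ as right $S$-modules, so projective $A$-modules are projective $S$-modules;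
\item[(b)] $\operatorname{Hom}_S(N,Q)=\operatorname{Hom}_A(N,Qf_0)$ for every $A$-module $N$ and every $S$-module $Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $f_0s\in A$, we have $f_0s=f_0sf_0$, so $\pi(ss')=f_0sf_0s'=\pi(s)\pi(s')$; also $\pi(1)=f_0=1_A$ and $\pi(a)=f_0a=a$. For $a\in A$ and $s\in S$ we have $a\pi(s)=af_0s=as$, which proves (a). For (b), $f_0$ acts on $N$ as the identity, so an $S$-linear map $g\colon N\to Q$ satisfies $g(y)=g(y)f_0\in Qf_0$, and it is $A$-linear because $\pi$ is the identity on $A$. Conversely, if $g\colon N\to Qf_0$ is $A$-linear, then $g(ys)=g(y\pi(s))=g(y)f_0s=g(y)s$.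
\end{proof}

\subsection*{The complex}
Let $\cdots\to P_2\to P_1\to P_0=A\xrightarrow{\varepsilon}k\to0$ be a resolution by free $A$-modules. Consider
\[
\mathbf T:\qquad\cdots\to P_2\to P_1\to f_0S\xrightarrow{\ d_0\ }f_1S\xrightarrow{\ d_1\ }f_2S\xrightarrow{\ d_2\ }f_3S\to\cdots,\qquad d_j(x)=s_jx,
\]
where $P_0=A=f_0S$. All terms are projective right $S$-modules by Lemma~\ref{lem:pi}(a), and all maps are $S$-linear. Put
\[
M=\operatorname{im}d_0=s_0S=ks_0 .
\]

\begin{proposition}\label{prop:T}
The complex $\mathbf T$ is exact, and $\operatorname{Hom}_S(\mathbf T,Q)$ is exact for every projective $S$-module $Q$. Hence every syzygy of $\mathbf T$, in particular $M$, is Gorenstein projective.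
\end{proposition}

\begin{proof}
Exactness at $P_i$ for $i\ge1$ holds by the choice of $P_\bullet$. Since $d_0(a)=\varepsilon(a)s_0$, the kernel of $d_0$ is $\mathfrak m$, which is the image of $P_1$, and the image of $d_0$ is $ks_0$. For $j\ge1$ we have $d_j(f_j)=s_j$ and $d_j(s_{j-1})=0$, so $\ker d_j=ks_{j-1}$ and $\operatorname{im}d_j=ks_j$. Thus $\ker d_j=\operatorname{im}d_{j-1}$ for all $j\ge1$.

For the second claim we may take $Q=S^{(\Lambda)}$, since a direct summand of an exact complex is exact. Evaluation at $f_j$ identifies $\operatorname{Hom}_S(f_jS,Q)$ with $Qf_j$. If $\varphi\colon f_{j+1}S\to Q$, then $\varphi(d_j(f_j))=\varphi(f_{j+1}s_j)=\varphi(f_{j+1})s_j$, so $d_j$ induces right multiplication by $s_j$. With Lemma~\ref{lem:pi}(b), the complex $\operatorname{Hom}_S(\mathbf T,Q)$ becomes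
\[
\cdots\to Qf_2\xrightarrow{\ \cdot s_1\ }Qf_1\xrightarrow{\ \cdot s_0\ }Qf_0=\operatorname{Hom}_A(P_0,Qf_0)\to\operatorname{Hom}_A(P_1,Qf_0)\to\cdots,
\]
where $Qf_j=(Sf_j)^{(\Lambda)}$ is described by \eqref{eq:corners}. For $j\ge1$, right multiplication by $s_{j-1}$ on $Sf_j$ sends $f_j$ to $s_{j-1}$ and $s_j$ to $0$. So the map $Qf_j\to Qf_{j-1}$ has kernel $(ks_j)^{(\Lambda)}$ and image $(ks_{j-1})^{(\Lambda)}$.

\emph{At $Qf_j$, $j\ge1$.} The kernel of the outgoing map and the image of the incoming map both equal $(ks_j)^{(\Lambda)}$.

\emph{At $Qf_0$.} Here $Qf_0=A^{(\Lambda)}\oplus(ks_0)^{(\Lambda)}$ as $A$-modules. Since $P_1$ has image $\mathfrak m$ in $A$, the kernel of the outgoing map is $\{q\in Qf_0:q\mathfrak m=0\}$. The summand $(ks_0)^{(\Lambda)}$ is killed by $\mathfrak m$, and no nonzero element of $A^{(\Lambda)}$ is, by Corollary~\ref{cor:k}(a) for $i=0$. So the kernel is $(ks_0)^{(\Lambda)}$, which is the image of the incoming map.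

\emph{At $\operatorname{Hom}_A(P_i,Qf_0)$, $i\ge1$.} The cohomology is $\operatorname{Ext}^i_A(k,A^{(\Lambda)})\oplus\operatorname{Ext}^i_A(k,k^{(\Lambda)})$, which is zero by Corollary~\ref{cor:k}. This is the only place where the full hypothesis $|I|\ge\aleph_\omega$ is used.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The module $M=s_0S$ is cyclic, and it is Gorenstein projective by Proposition~\ref{prop:T}. The map $d_0$ induces an isomorphism $A/\mathfrak m\cong M$, so $M$ is the $A$-module $k$ regarded as an $S$-module through $\pi$.

By Lemma~\ref{lem:F}(a), $k=F_I$ is the directed colimit of the projective $A$-modules $F_U$, with $U\subseteq I$ finite. These are projective over $S$ by Lemma~\ref{lem:pi}(a), so $M$ is a flat $S$-module.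

If $M$ were projective, the epimorphism $f_0S\to M$ would split, and we would obtain a nonzero element of $\operatorname{Hom}_S(M,f_0S)=\operatorname{Hom}_A(k,A)$, using Lemma~\ref{lem:pi}(b). This group is zero by Corollary~\ref{cor:k}(a). So $M\notin\mathcal P_0$.

Thus $M\in\mathcal{FL}\cap\mathcal{GP}\subseteq\mathcal{GF}\cap\mathcal{GP}$, and $M\notin\mathcal{PGF}$ by Lemma~\ref{lem:flatpgf}. If $\mathcal{GP}\subseteq\mathcal{GF}$ held over $S$, then (F4) would give $M\in\mathcal{GP}=\mathcal{PGF}$. Hence $\mathcal{GP}\not\subseteq\mathcal{GF}$.
\end{proof}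

\begin{remark}[an explicit module in $\mathcal{GP}\setminus\mathcal{GF}$]
The last step does not name a Gorenstein projective module that is not Gorenstein flat. The next syzygy $M_1=f_1S/M\cong ks_1$ of $\mathbf T$ is one. Let $E=\operatorname{Hom}_k(f_0S,k)$ with $(s\varphi)(x)=\varphi(xs)$. This left $S$-module is injective, because $\operatorname{Hom}_S(X,E)\cong\operatorname{Hom}_k(f_0X,k)$ is exact in the left module $X$. Every $x\in f_0S=A$ satisfies $x=xf_0$ and $xf_1=0$, so $f_0E=E$ and $f_1E=0$. Hence $f_1S\otimes_SE=0$ and $M\otimes_SE=E/\mathfrak mE$. The latter is nonzero. Indeed, by Lemma~\ref{lem:F}(a) finitely many elements of $\mathfrak m$ are fixed by one idempotent $e\in\mathfrak m$, so each $\psi\in\mathfrak mE$ satisfies $e\psi=\psi$ for some $e\in\mathfrak m$, whereas $e\varepsilon=0\neq\varepsilon$ for the element $\varepsilon\in E$. From $0\to M\to f_1S\to M_1\to0$ we get $\operatorname{Tor}_1^S(M_1,E)\cong M\otimes_SE\ne0$. A Gorenstein flat module $N$ has $\operatorname{Tor}_1^S(N,E)=0$, since the left half of its complex is a flat resolution that stays exact under $-\otimes_SE$. So $M_1\notin\mathcal{GF}$.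
\end{remark}

\section{Small rings and the threshold $\aleph_\omega$}\label{sec:small}

The remaining claim in Theorem~\ref{thm:B}(2) follows from a known theorem of Simson \cite{Simson}. We include a proof.

\begin{theorem}\label{thm:simson}
Let $n<\omega$ and let $R$ be a ring with $|R|\le\aleph_n$. Then every flat $R$-module has projective dimension at most $n+1$.
\end{theorem}

The proof uses three standard results. \emph{Lazard's theorem}: a flat module is the colimit of a system of finitely generated free modules over a directed poset. \emph{Goblot's theorem} (see \cite{Jensen}): for an inverse system of abelian groups over a directed poset of cardinality at most $\aleph_n$, the derived functors $\varprojlim^i$ vanish for $i\ge n+2$. \emph{Auslander's lemma}: if $F$ is the union of a well-ordered increasing chain of submodules $F_\beta$ with $F_0=0$ and $F_\lambda=\bigcup_{\beta<\lambda}F_\beta$ at limit ordinals $\lambda$, and every $F_{\beta+1}/F_\beta$ has projective dimension at most $m$, then so does $F$. We also recall that a submodule $N\subseteq G$ is \emph{pure} if $N\otimes_RL\to G\otimes_RL$ is injective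 for every left module $L$; equivalently, every finite system $\sum_ix_ir_{ij}=b_j$ with $r_{ij}\in R$ and $b_j\in N$ that is solvable in $G$ is solvable in $N$. If $G$ is flat and $N$ is pure, then $G/N$ and $N$ are flat: $\operatorname{Tor}_1^R(G/N,L)$ is the kernel of $N\otimes_RL\to G\otimes_RL$, which is zero, and then $\operatorname{Tor}_1^R(N,L)\cong\operatorname{Tor}_2^R(G/N,L)=0$.

\begin{proof}
\emph{Step 1: a small index set.} Let $F$ be flat with $|F|\le\aleph_n$. Write $F=\varinjlim_{d\in D'}F_d$ as in Lazard's theorem, with transition maps $\varphi_{d'd}\colon F_d\to F_{d'}$; each $F_d$ has at most $\aleph_n$ elements. Choose a nonempty $D_0\subseteq D'$ with $|D_0|\le\aleph_n$ such that every element of $F$ comes from some $F_d$ with $d\in D_0$. Given $D_l$, form $D_{l+1}$ by adding an upper bound for each pair in $D_l$ and, for each $d\in D_l$ and each $x\in F_d$ with image $0$ in $F$, an index $d'\ge d$ with $\varphi_{d'd}(x)=0$. Then $D=\bigcup_{l<\omega}D_l$ is directed, $|D|\le\aleph_n$, and the map $\varinjlim_{d\in D}F_d\to F$ is surjective and injective.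

\emph{Step 2: the bar resolution.} Let $B_p=\bigoplus_{d_0\le\dots\le d_p}F_{d_0}$, the sum over chains in $D$. This is a free module. Write $(d_0,\dots,d_p;x)$ for $x\in F_{d_0}$ placed in the corresponding summand, and put
\[
\partial(d_0,\dots,d_p;x)=(d_1,\dots,d_p;\varphi_{d_1d_0}x)+\sum_{i=1}^p(-1)^i(d_0,\dots,\widehat{d_i},\dots,d_p;x).
\]
The augmented complex $B_\bullet\to F\to 0$ is exact. To see this, fix $d\in D$ and let $B_\bullet^{d}$ be the subcomplex on chains with all entries $\le d$, augmented to $F_d$ by $(d_0;x)\mapsto\varphi_{dd_0}x$. The maps $x\mapsto(d;x)$ and $(d_0,\dots,d_p;x)\mapsto(-1)^{p+1}(d_0,\dots,d_p,d;x)$ form a contracting homotopy: in $\partial$ of the extended chain, the term that omits the last entry $d$ returns the original chain, and the other terms cancel against the homotopy applied to $\partial$ of the chain. The complex $B_\bullet\to F$ is the directed colimit of the exact complexes $B^d_\bullet\to F_d$. Thus $B_\bullet$ is a projective resolution of $F$. For a module $N$, the complex $\operatorname{Hom}_R(B_\bullet,N)$ has terms $\prod_{d_0\le\dots\le d_p}\operatorname{Hom}_R(F_{d_0},N)$,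 and it is the standard complex that computes the derived functors of $\varprojlim$ on the inverse system $\operatorname{Hom}_R(F_d,N)$. Hence
\[
\operatorname{Ext}^i_R(F,N)\cong\varprojlim\nolimits^i_{D}\operatorname{Hom}_R(F_d,N),
\]
which is zero for $i\ge n+2$ by Goblot's theorem. So $F$ has projective dimension at most $n+1$.

\emph{Step 3: arbitrary flat modules.} Every subset $Y$ of a module $G$ with $|Y|\le\aleph_n$ lies in a pure submodule of cardinality at most $\aleph_n$. Indeed, let $N_0$ be the submodule generated by $Y$. There are at most $\aleph_n$ finite systems with constants in $N_l$; let $N_{l+1}$ be generated by $N_l$ and one solution of each such system that is solvable in $G$. Then $\bigcup_{l<\omega}N_l$ is the required submodule.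

Let $F$ be flat. We construct a chain $F_\beta$ as in Auslander's lemma with every $F/F_\beta$ flat. If $F_\beta\ne F$, choose a nonzero pure submodule of $F/F_\beta$ of cardinality at most $\aleph_n$, and let $F_{\beta+1}$ be its preimage in $F$. Then $F_{\beta+1}/F_\beta$ and $F/F_{\beta+1}$ are flat. At a limit ordinal $\lambda$, the module $F/F_\lambda=\varinjlim_{\beta<\lambda}F/F_\beta$ is flat. The chain increases strictly until it reaches $F$, so it does reach $F$. The quotients $F_{\beta+1}/F_\beta$ have projective dimension at most $n+1$ by Steps 1 and 2, and Auslander's lemma applies.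
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Part (1) and the first assertion of (2) are Proposition~\ref{prop:red}. If $|R|<\aleph_\omega$, then $|R|\le\aleph_n$ for some $n<\omega$, and every flat module has finite projective dimension by Theorem~\ref{thm:simson}. For (3), take $k=\mathbb F_2$ and $|I|=\mu$ in Sections~\ref{sec:idem} and~\ref{sec:S}. The set $I$ has $\mu$ finite subsets, so $\dim_kA=\mu$ and $\dim_kS=\mu+\aleph_0=\mu$. As $k$ is finite, $|S|=\mu$. The proof of Theorem~\ref{thm:A} shows that $M\in\mathcal{GF}\cap\mathcal{GP}$ and $M\notin\mathcal{PGF}$ over this ring.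
\end{proof}

\begin{remark}[sharpness of Proposition~\ref{prop:ext}]
Let $k$ be finite or countable and $|I|=\aleph_n$, so that $|A|=\aleph_n$. By Theorem~\ref{thm:simson} the flat $A$-module $k$ has projective dimension $m\le n+1$, and by Lemma~\ref{lem:pd}(a) there is a free module $Q$ with $\operatorname{Ext}^m_A(k,Q)\ne0$. Proposition~\ref{prop:ext} forces $m\ge n+1$. So $m=n+1$, and the range $0\le i\le n$ in the proposition cannot be enlarged; Example~\ref{ex:count} shows this directly for $n=0$. For such $I$ the complex $\mathbf T$ is still exact and $M$ is still flat and not projective, but $\operatorname{Hom}_S(\mathbf T,S^{(\Lambda)})$ fails to be exact at $P_{n+1}$ for suitable $\Lambda$.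
\end{remark}

\begin{thebibliography}{9}

\bibitem{Holm}
Holm, \emph{Gorenstein homological dimensions}, J. Pure Appl. Algebra 189 (2004).

\bibitem{Jensen}
C.~U. Jensen, \emph{Les foncteurs d\'eriv\'es de $\varprojlim$ et leurs applications en th\'eorie des modules}, LNM 254.

\bibitem{SS}
Jan \v{S}aroch, Jan \v{S}\v{t}ov\'i\v{c}ek, \emph{Singular compactness and definability for $\Sigma$-cotorsion and Gorenstein modules}, Selecta Math. 26 (2020); arXiv:1804.09080 (2018).

\bibitem{Simson}
D.~Simson, \emph{A remark on projective dimension of flat modules}, Math. Ann. 209 (1974).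

\end{thebibliography}
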